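\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Symmetrized $p$-pseudofunctions and $L^p$ group $C^*$-algebras\\ need not give the same completion}


\begin{abstract}
For a locally compact group $G$ and $2\le p\le\infty$ we compare two $C^*$-completions of $L^1(G)$: the enveloping $C^*$-algebra of the symmetrized $p$-pseudofunctions $\mathrm{PF}_p^*(G)$, and the $L^p$ group $C^*$-algebra $C^*_{L^p}(G)$. They coincide for every $G$ if $p\in\{2,\infty\}$. We show that for every $p\in(2,\infty)$ they differ for $G=\mathbb R^2\rtimes\mathrm{SL}_2(\mathbb R)$ and for $G=\mathbb Z^2\rtimes\mathrm{SL}_2(\mathbb Z)$. In the first example $C^*_{L^p}(G)$ is the reduced $C^*$-algebra for all $2\le p<\infty$, while the algebras $C^*(\mathrm{PF}_p^*(G))$ are pairwise different.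 For $\mathbb Z^2\rtimes\Gamma$ with $\Gamma\le\mathrm{SL}_2(\mathbb Z)$ and $2<p<\infty$, the two completions coincide exactly when $\Gamma$ is amenable.
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $G$ be a locally compact group with left Haar measure $ds$ and modular function $\Delta$. Let $1\le p\le\infty$, and let $q$ be the conjugate exponent, $1/p+1/q=1$. The algebra $L^1(G)$ acts on $L^p(G)$ by convolution,
\[
(f*\xi)(x)=\int_G f(s)\,\xi(s^{-1}x)\,ds ,
\]
and we write $\|f\|_{\mathrm{PF}_p}$ for the norm of $f\in L^1(G)$ as an operator on $L^p(G)$. The closure of $L^1(G)$ in $B(L^p(G))$ is the algebra of $p$-pseudofunctions. The \emph{symmetrized $p$-pseudofunctions} $\mathrm{PF}_p^*(G)$, introduced by Liao and Yu, are the completion of $L^1(G)$ in the norm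
\[
\|f\|_{\mathrm{PF}_p^*}=\max\{\|f\|_{\mathrm{PF}_p},\|f\|_{\mathrm{PF}_q}\}.
\]
This is a Banach $*$-algebra for the involution $f^*(s)=\Delta(s^{-1})\overline{f(s^{-1})}$. Its enveloping $C^*$-algebra $C^*(\mathrm{PF}_p^*(G))$ is the completion for the supremum of the norms $\|\pi(\cdot)\|$ over all $*$-representations $\pi$ of $\mathrm{PF}_p^*(G)$ on Hilbert spaces.

The second construction is due to Brown and Guentner. Let $2\le p\le\infty$. A unitary representation $\pi$ of $G$ on $H$ (always strongly continuous) is an \emph{$L^p$-representation} if there is a dense subspace $H_0\subseteq H$ such that the coefficient $s\mapsto\langle\pi(s)\xi,\eta\rangle$ lies in $L^p(G)$ for all $\xi,\eta\in H_0$. The \emph{$L^p$ group $C^*$-algebra} $C^*_{L^p}(G)$ is the completion of $L^1(G)$ in the norm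
\[
\|f\|_{C^*_{L^p}}=\sup\{\|\pi(f)\|:\ \pi\text{ an $L^p$-representation of }G\}.
\]
For discrete $G$ we write $\ell^p$ instead of $L^p$.

Both constructions interpolate between the reduced norm $\|f\|_{C^*_r}=\|\lambda(f)\|$, where $\lambda$ is the left regular representation, and the full norm $\|f\|_{C^*(G)}$. Both select a class of unitary representations. The second one asks for \emph{decay of coefficients}. The first one asks for a \emph{norm bound} $\|\pi(f)\|\le\|f\|_{\mathrm{PF}_p^*}$ (see \eqref{eq:sup} below). By H\"older's inequality, decay implies the norm bound (Lemma~\ref{lem:decay}), so $\|\cdot\|_{C^*_{L^p}}\le\|\cdot\|_{C^*(\mathrm{PF}_p^*)}$. It is known that the two constructions agree for a large class of non-amenable locally compact groups, and Lee, Samei and Wiersma \cite{LSW} ask: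

\begin{quote}
\emph{Do the norms $\|\cdot\|_{C^*(\mathrm{PF}_p^*)}$ and $\|\cdot\|_{C^*_{L^p}}$ agree on $L^1(G)$ for all $2\le p\le\infty$ and all locally compact groups $G$?}
\end{quote}

A first test suggests the answer ``yes''. Let $2\le p<\infty$, and on $\mathrm{SL}_2(\mathbb R)$ consider the positive definite functions $e^{-t\,d(gi,i)}$, with $d$ the hyperbolic distance and $t>0$. Such a function is in $L^p$ if and only if $t>1/p$, and we shall see (Proposition~\ref{prop:family}) that its GNS representation satisfies the norm bound if and only if $t\ge1/p$. So within this family the norm bound singles out exactly the pointwise limits of functions satisfying the decay condition.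

There is, however, a structural difference. Heuristically, a norm bound of this type is insensitive to an amenable normal subgroup $N$: a representation of $G/N$ can be tested on $G$ by functions spread out along $N$. For the groups used below this is made precise in Corollary~\ref{cor:quotient}. Decay does see $N$: if $N$ is not compact and $p<\infty$, a coefficient of a representation of $G/N$, pulled back to $G$, is never in $L^p(G)$ unless it is $0$. Section~\ref{sec:idea} shows on $\mathbb Z\times\mathbb F_2$ how far this observation carries and what has to be added to it.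

\subsection{Results}

\begin{theorem}\label{thm:general}
Let $G$ be a locally compact group and $2\le p\le\infty$. On $L^1(G)$,
\[
\|\cdot\|_{C^*_r}\le\|\cdot\|_{C^*_{L^p}}\le\|\cdot\|_{C^*(\mathrm{PF}_p^*)} .
\]
The last two norms agree if $p\in\{2,\infty\}$ or if $G$ is amenable.
\end{theorem}

In the following theorems, equality of $C^*$-algebras means equality of their norms on $L^1(G)$.

\begin{theorem}\label{thm:counter}
Let $G=\mathbb R^2\rtimes\mathrm{SL}_2(\mathbb R)$. Then $C^*_{L^p}(G)=C^*_r(G)$ for all $2\le p<\infty$, but $\|\cdot\|_{C^*(\mathrm{PF}_p^*(G))}\ne\|\cdot\|_{C^*_r(G)}$ for all $2<p\le\infty$. Hence $C^*(\mathrm{PF}_p^*(G))\ne C^*_{L^p}(G)$ for every $2<p<\infty$.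
\end{theorem}

So the answer is no, and for a given $p\in[2,\infty]$ the two constructions coincide for all $G$ if and only if $p\in\{2,\infty\}$.

\begin{theorem}\label{thm:formula}
Let $Q=\mathrm{SL}_2(\mathbb R)$, $G=\mathbb R^2\rtimes Q$ and $Tf(g)=\int_{\mathbb R^2}f(v,g)\,dv$. For $2\le p\le\infty$ and $f\in L^1(G)$,
\[
\|f\|_{C^*(\mathrm{PF}_p^*(G))}=\max\bigl\{\|\lambda_G(f)\|,\ \|Tf\|_{C^*(\mathrm{PF}_p^*(Q))}\bigr\},
\]
and the norms $\|\cdot\|_{C^*(\mathrm{PF}_p^*(G))}$, $2\le p\le\infty$, are pairwise different (although $C^*_{L^p}(G)=C^*_r(G)$ for all $2\le p<\infty$).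
\end{theorem}

\begin{theorem}\label{thm:discrete}
Let $\Gamma\le\mathrm{SL}_2(\mathbb Z)$ be a subgroup, $G=\mathbb Z^2\rtimes\Gamma$ and $2<p<\infty$. Then $C^*(\mathrm{PF}_p^*(G))=C^*_{\ell^p}(G)$ if and only if $\Gamma$ is amenable.
\end{theorem}

In particular the two algebras differ for $\mathbb Z^2\rtimes\mathrm{SL}_2(\mathbb Z)$ and all $2<p<\infty$.

\section{The norm bound and the decay condition}

For unitary representations $\pi,\sigma$ of $G$ we write $\pi\prec\sigma$ (weak containment) if $\|\pi(f)\|\le\|\sigma(f)\|$ for all $f\in L^1(G)$. Recall that a continuous positive definite function $\varphi$ on $G$ has a GNS triple $(\pi,H,\xi)$, unique up to equivalence, with $\xi$ cyclic and $\varphi=\langle\pi(\cdot)\xi,\xi\rangle$. The vectors $\pi(a)\xi$, $a\in L^1(G)$, are dense in $H$. If $\xi$ is any vector of a representation $\pi$, the GNS representation of $\langle\pi(\cdot)\xi,\xi\rangle$ is the cyclic subrepresentation generated by $\xi$.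

\begin{definition}
Let $2\le p\le\infty$. A unitary representation $\pi$ of $G$ is \emph{$p$-bounded} if $\|\pi(f)\|\le\|f\|_{\mathrm{PF}_p^*}$ for all $f\in L^1(G)$.
\end{definition}

For $f\in L^1(G)$, $\xi\in L^p(G)$ and $\eta\in L^q(G)$ we have $\int(f*\xi)\,\overline{\eta}=\int\xi\,\overline{f^**\eta}$. Since the norms of $L^p(G)$ and $L^q(G)$ are determined by the pairing of these spaces, also for $p\in\{1,\infty\}$, it follows that
\begin{equation}\label{eq:star}
\|f^*\|_{\mathrm{PF}_p}=\|f\|_{\mathrm{PF}_q}.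
\end{equation}
So the involution of $\mathrm{PF}_p^*(G)$ is isometric. Hence every $*$-representation $\rho$ of $\mathrm{PF}_p^*(G)$ is contractive: $\|\rho(a)\|^2$ is the spectral radius of $\rho(a^*a)$, which is at most the spectral radius of $a^*a$, hence at most $\|a\|^2$. Restricted to $L^1(G)$ and to its essential subspace, $\rho$ is the integrated form of a unitary representation of $G$, which is then $p$-bounded. Conversely, a $p$-bounded representation extends to $\mathrm{PF}_p^*(G)$. Therefore
\begin{equation}\label{eq:sup}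
\|f\|_{C^*(\mathrm{PF}_p^*(G))}=\sup\{\|\pi(f)\|:\ \pi\ \text{$p$-bounded}\}\le\|f\|_{\mathrm{PF}_p^*},
\end{equation}
and consequently
\begin{equation}\label{eq:pb}
\pi\text{ is $p$-bounded}\iff\|\pi(f)\|\le\|f\|_{C^*(\mathrm{PF}_p^*(G))}\ \text{ for all }f\in L^1(G).
\end{equation}
For $p=2$ we have $\|f\|_{\mathrm{PF}_2^*}=\|\lambda(f)\|$, so ``$2$-bounded'' means $\prec\lambda$.

\begin{lemma}[decay implies boundedness]\label{lem:decay}
Let $2\le p\le\infty$. Every $L^p$-representation of $G$ is $p$-bounded.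
\end{lemma}

\begin{proof}
Let $\pi$ be an $L^p$-representation with dense subspace $H_0$. Let $\xi\in H_0$, $\varphi=\langle\pi(\cdot)\xi,\xi\rangle\in L^p(G)$, $h\in C_c(G)$ and $\eta=\pi(h)\xi$. For $f\in L^1(G)$ put $F=f^**f$. H\"older's inequality gives, for all $n\ge1$,
\[
\langle\pi(F)^n\eta,\eta\rangle=\int_G(h^**F^{*n}*h)\,\varphi
\le\|h^*\|_1\,\|F\|_{\mathrm{PF}_q}^n\,\|h\|_q\,\|\varphi\|_p .
\]
Let $\mu$ be the spectral measure of the positive operator $\pi(F)$ at $\eta$, so the left side is $\int t^n\,d\mu(t)$. Taking $n$-th roots and letting $n\to\infty$ shows that $\mu$ is supported in $[0,\|F\|_{\mathrm{PF}_q}]$. By \eqref{eq:star}, $\|F\|_{\mathrm{PF}_q}\le\|f^*\|_{\mathrm{PF}_q}\|f\|_{\mathrm{PF}_q}=\|f\|_{\mathrm{PF}_p}\|f\|_{\mathrm{PF}_q}\le\|f\|_{\mathrm{PF}_p^*}^2$. Hence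
\[
\|\pi(f)\eta\|^2=\langle\pi(F)\eta,\eta\rangle=\int t\,d\mu(t)\le\|f\|_{\mathrm{PF}_p^*}^2\|\eta\|^2 .
\]
The vectors $\eta=\pi(h)\xi$ are dense in $H$: let $h$ run through an approximate identity, and use that $H_0$ is dense.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
The second inequality is Lemma~\ref{lem:decay} together with \eqref{eq:sup}. For the first, $\lambda$ is an $L^p$-representation with $H_0=C_c(G)$, since $\langle\lambda(\cdot)\xi,\eta\rangle\in C_c(G)$ for $\xi,\eta\in C_c(G)$.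

If $p=2$, then $\mathrm{PF}_2^*(G)=C^*_r(G)$ is already a $C^*$-algebra and all three norms agree. If $p=\infty$, then $\|f\|_{\mathrm{PF}_1}=\|f\|_1$ (apply $f$ to an approximate identity), so $\mathrm{PF}_\infty^*(G)=L^1(G)$ and $C^*(\mathrm{PF}_\infty^*(G))=C^*(G)$. All coefficients of unitary representations are bounded, so $C^*_{L^\infty}(G)=C^*(G)$ as well. If $G$ is amenable, then $\|\cdot\|_{C^*_r}=\|\cdot\|_{C^*(G)}$ by the Hulanicki--Reiter theorem, and every norm in between agrees with these two.
\end{proof}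

In particular, by Lemma~\ref{lem:decay} applied to $\lambda$,
\begin{equation}\label{eq:two}
\|f\|_{\mathrm{PF}_2}\le\|f\|_{\mathrm{PF}_p^*}\qquad(2\le p\le\infty).
\end{equation}

We need two more general facts. The first collects what the decay condition gives; the second says that norm bounds pass to pointwise limits of positive definite functions.

\begin{lemma}\label{lem:coeff}
\begin{enumerate}
\item[(i)] If a continuous positive definite function $\varphi$ on $G$ lies in $L^p(G)$, $2\le p\le\infty$, then its GNS representation is an $L^p$-representation.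
\item[(ii)] If $2\le p<\infty$, all coefficients of an $L^p$-representation $\sigma$ of $G$ lie in $C_0(G)$. Hence $\sigma$ has no nonzero vector fixed by a given noncompact closed subgroup $N$ of $G$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $\xi$ be the cyclic vector and $H_0$ the linear span of $\pi(G)\xi$. Then $\langle\pi(s)\pi(a)\xi,\pi(b)\xi\rangle=\varphi(b^{-1}sa)$ is in $L^p(G)$ as a function of $s$: left translation preserves the $L^p$-norm, and right translation multiplies it by a constant.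

(ii) Let $\varphi=\langle\sigma(\cdot)\xi,\eta\rangle\in L^p(G)$ with $\xi,\eta\in H_0$, and suppose $\varphi\notin C_0(G)$. Then for some $\varepsilon>0$ the set $\{|\varphi|\ge\varepsilon\}$ is not contained in any compact set. Since $|\varphi(sv)-\varphi(s)|\le\|\sigma(v)\xi-\xi\|\,\|\eta\|$, there is a compact neighborhood $V$ of $e$ such that $|\varphi(s)|\ge\varepsilon$ implies $|\varphi|\ge\varepsilon/2$ on $sV$. Choose inductively $s_n$ with $|\varphi(s_n)|\ge\varepsilon$ outside the compact set $\bigcup_{j<n}s_jVV^{-1}$. The sets $s_nV$ are pairwise disjoint and have the same positive measure, so $\varphi\notin L^p(G)$, a contradiction. General coefficients are uniform limits of coefficients with $\xi,\eta\in H_0$, hence in $C_0(G)$. If $\xi$ is $N$-fixed, then $\langle\sigma(\cdot)\xi,\xi\rangle$ is equal to $\|\xi\|^2$ on the noncompact closed set $N$, so $\xi=0$.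
\end{proof}

\begin{lemma}[limits]\label{lem:limits}
Let $\varphi,\varphi_1,\varphi_2,\dots$ be continuous positive definite functions on $G$ with $\varphi_n\to\varphi$ pointwise, with GNS representations $\pi,\pi_1,\pi_2,\dots$, and let $\omega:L^1(G)\to[0,\infty)$ be any function. If $\|\pi_n(f)\|\le\omega(f)$ for all $n$ and all $f\in L^1(G)$, then $\|\pi(f)\|\le\omega(f)$ for all $f\in L^1(G)$.
\end{lemma}

\begin{proof}
Let $\xi,\xi_n$ be the cyclic vectors. We have $|\varphi_n|\le\varphi_n(e)$, and $\sup_n\varphi_n(e)<\infty$ because $\varphi_n(e)\to\varphi(e)$. By dominated convergence, for $f,a\in L^1(G)$,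
\begin{align*}
\|\pi(f)\pi(a)\xi\|^2&=\int(a^**f^**f*a)\,\varphi=\lim_n\|\pi_n(f)\pi_n(a)\xi_n\|^2\\
&\le\omega(f)^2\lim_n\|\pi_n(a)\xi_n\|^2=\omega(f)^2\|\pi(a)\xi\|^2,
\end{align*}
and the vectors $\pi(a)\xi$ are dense.
\end{proof}

\section{The idea, on $\mathbb Z\times\mathbb F_2$}\label{sec:idea}

We first need a representation that is $p$-bounded but not weakly contained in $\lambda$. Free groups provide one; the version for overgroups is used in Section~\ref{sec:discrete}.

\begin{lemma}\label{lem:free}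
Let $2<p<\infty$ and let $\Gamma$ be a discrete group containing a free subgroup $F$ of rank $2$. Then $\Gamma$ has an $\ell^p$-representation $\pi$, which is therefore $p$-bounded, with $\pi\not\prec\lambda_\Gamma$.
\end{lemma}

\begin{proof}
Let $|x|$ be the word length on $F$ and $S_n=\{|x|=n\}$, so $|S_n|=4\cdot3^{n-1}$ for $n\ge1$. We use two facts from Haagerup \cite{Haagerup}: the function $\varphi(x)=e^{-t|x|}$, $t>0$, is positive definite on $F$, and $\|\lambda_F(f)\|\le(n+1)\|f\|_2$ for $f$ supported on $S_n$. Choose $t$ with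
\[
3^{-1/2}<e^{-t}<3^{-1/p}.
\]
This is possible because $p>2$, and $t>0$ because $p<\infty$. Then $\sum_{n\ge1}4\cdot3^{n-1}e^{-tpn}<\infty$, so $\varphi\in\ell^p(F)$. Let $\varphi^\circ$ be the extension of $\varphi$ by $0$ to $\Gamma$. It lies in $\ell^p(\Gamma)$, and it is positive definite: in $\sum_{i,j}c_i\overline{c_j}\,\varphi^\circ(s_j^{-1}s_i)$ only pairs in the same left coset of $F$ contribute, and each coset contributes a nonnegative sum since $\varphi$ is positive definite. Let $\pi$ be the GNS representation of $\varphi^\circ$. It is an $\ell^p$-representation by Lemma~\ref{lem:coeff}(i), hence $p$-bounded by Lemma~\ref{lem:decay}.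

Suppose $\pi\prec\lambda_\Gamma$. As $\Gamma$ is a disjoint union of right cosets of $F$, the restriction $\lambda_\Gamma|_F$ is a multiple of $\lambda_F$. Since the cyclic vector is a unit vector,
\[
4\cdot3^{n-1}e^{-tn}=\sum_{x\in S_n}\varphi(x)\le\|\pi(1_{S_n})\|\le\|\lambda_\Gamma(1_{S_n})\|=\|\lambda_F(1_{S_n})\|\le(n+1)(4\cdot3^{n-1})^{1/2}
\]
for all $n\ge1$. Dividing by $(4\cdot 3^{n-1})^{1/2}$ and taking $n$-th roots gives $\sqrt3\,e^{-t}\le1$, a contradiction.
\end{proof}

Now let $F$ be free of rank $2$, let $2<p<\infty$, and let $\varphi(x)=e^{-t|x|}$ with $t$ as in the proof of Lemma~\ref{lem:free}. Let $\pi$ be the GNS representation of $\varphi$, so that $\pi$ is $p$-bounded and $\pi\not\prec\lambda_F$. Let $G=\mathbb Z\times F$ with quotient map $\mathsf q:G\to F$.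

\emph{The pulled-back representation $\pi\circ\mathsf q$ is $p$-bounded.} For $f\in\ell^1(G)$ put $Tf(g)=\sum_{v\in\mathbb Z}f(v,g)$, so that $(\pi\circ\mathsf q)(f)=\pi(Tf)$. For finitely supported $\xi,\eta$ on $F$ and integers $R\ge1$ consider
\[
\Xi=R^{-1/p}\,1_{[0,R)}\otimes\xi,\qquad Y=R^{-1/q}\,1_{[0,R)}\otimes\eta .
\]
These have the same norms in $\ell^p(G)$ and $\ell^q(G)$ as $\xi$ and $\eta$ in $\ell^p(F)$ and $\ell^q(F)$, and
\[
\sum_{G}(f*\Xi)\,Y=\sum_{v,g,x}f(v,g)\,\xi(g^{-1}x)\,\eta(x)\,b_R(v),\qquad b_R(v)=\max\{0,1-|v|/R\}.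
\]
As $R\to\infty$ the overlap $b_R$ tends to $1$ and the sum tends to $\sum_F(Tf*\xi)\eta$. So $\|Tf\|_{\mathrm{PF}_p(F)}\le\|f\|_{\mathrm{PF}_p(G)}$, and the same holds for $q$. Hence $\|\pi(Tf)\|\le\|Tf\|_{\mathrm{PF}_p^*(F)}\le\|f\|_{\mathrm{PF}_p^*(G)}$.

\emph{It is far from being an $\ell^p$-representation.} Its coefficients are constant along $\mathbb Z$, so none of them except $0$ is in $\ell^p(G)$.

\emph{But it is dominated by $\ell^p$-representations.} The function $b_R$ is positive definite on $\mathbb Z$, because $b_R(v)=R^{-1}\langle\lambda(v)1_{[0,R)},1_{[0,R)}\rangle$. So the functions $b_R(v)\varphi(x)$ are positive definite, they are in $\ell^p(G)$, and as $R\to\infty$ they converge pointwise to $\varphi\circ\mathsf q$. By Lemmas~\ref{lem:coeff}(i) and~\ref{lem:limits}, $\|(\pi\circ\mathsf q)(f)\|\le\|f\|_{C^*_{\ell^p}(G)}$ for all $f$. So $\pi\circ\mathsf q$ does not separate the two norms.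

The last step shows what has to be changed. The trivial character of $\mathbb Z$ is a limit of nontrivial characters, and all of $F$ fixes these characters. We therefore replace the direct product by a semidirect product $N\rtimes Q$ in which $Q$ moves the nontrivial characters of $N$ so much that their stabilizers are amenable. Then a representation without $N$-fixed vectors should be tempered, that is, $\prec\lambda_G$, and should be unable to approximate $\pi\circ\mathsf q$. For $\mathbb R^2\rtimes\mathrm{SL}_2(\mathbb R)$ this is literally true (Lemma~\ref{lem:mackey}). For $\mathbb Z^2\rtimes\Gamma$ it is not, but a statement that suffices survives (Proposition~\ref{prop:isolation}).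

\section{Passing to the quotient}

Let $(N,Q)$ be $(\mathbb R^2,\mathrm{SL}_2(\mathbb R))$ or $(\mathbb Z^2,\Gamma)$ with $\Gamma\le\mathrm{SL}_2(\mathbb Z)$, and let $G=N\rtimes Q$ with $(v,g)(w,h)=(v+gw,gh)$. The group $Q$ is unimodular and preserves Haar measure on $N$, so $dv\,dg$ is a left and right Haar measure on $G$. Let $\mathsf q:G\to Q$ be the quotient map and
\[
Tf(g)=\int_Nf(v,g)\,dv\quad(f\in L^1(G)),\qquad\text{so}\qquad(\pi\circ\mathsf q)(f)=\pi(Tf)
\]
for unitary representations $\pi$ of $Q$.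

To repeat the computation of Section~\ref{sec:idea} we need boxes in $N$ that are not distorted by $Q$. This is achieved by writing group elements as $(xy,x)=(0,x)(y,e)$ with $x\in Q$, $y\in N$. The map $(y,x)\mapsto(xy,x)$ preserves $dy\,dx$. So $\Xi\mapsto\Theta$, $\Theta(y,x)=\Xi(xy,x)$, is an isometry for the $L^p$-norms, and we write $f\cdot\Theta$ for the function corresponding to $f*\Xi$. Since $(v,g)^{-1}(xy,x)=(g^{-1}xy-g^{-1}v,\,g^{-1}x)$ and $(g^{-1}x)^{-1}(g^{-1}xy-g^{-1}v)=y-x^{-1}v$, convolution by $f$ reads in these coordinates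
\begin{equation}\label{eq:coord}
(f\cdot\Theta)(y,x)=\iint f(v,g)\,\Theta(y-x^{-1}v,\,g^{-1}x)\,dv\,dg .
\end{equation}
So $f$ acts on the variable $y$ by translations only.

\begin{lemma}\label{lem:quotient}
Let $1<p<\infty$.
\begin{enumerate}
\item[(a)] $\|Tf\|_{\mathrm{PF}_p(Q)}\le\|f\|_{\mathrm{PF}_p(G)}$ for $f\in L^1(G)$.
\item[(b)] Let $h\in L^1(N)$ with $h\ge0$, $\int h=1$, let $f\in L^1(Q)$, and put $(h\otimes f)(v,g)=h(v)f(g)$. Then $T(h\otimes f)=f$ and $\|h\otimes f\|_{\mathrm{PF}_p(G)}\le\|f\|_{\mathrm{PF}_p(Q)}$.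
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\xi,\eta\in C_c(Q)$ and $B_R=[-R,R]^2\cap N$. Put $\Theta(y,x)=|B_R|^{-1/p}1_{B_R}(y)\xi(x)$ and $Y(y,x)=|B_R|^{-1/q}1_{B_R}(y)\eta(x)$, so $\|\Theta\|_p=\|\xi\|_p$ and $\|Y\|_q=\|\eta\|_q$. By \eqref{eq:coord},
\[
\iint(f\cdot\Theta)\,Y\,dy\,dx=\iiint f(v,g)\,\xi(g^{-1}x)\,\eta(x)\,b_R(x^{-1}v)\,dv\,dg\,dx,\qquad b_R(w)=\frac{|B_R\cap(B_R+w)|}{|B_R|}.
\]
Here $0\le b_R\le1$ and $b_R\to1$ pointwise as $R\to\infty$. The function $|f(v,g)\xi(g^{-1}x)\eta(x)|$ is integrable, with integral at most $\|f\|_1\|\xi\|_p\|\eta\|_q$. By dominated convergence the right side tends to $\int_Q(Tf*\xi)\,\eta$, while the left side is bounded in absolute value by $\|f\|_{\mathrm{PF}_p(G)}\|\xi\|_p\|\eta\|_q$. As $C_c(Q)$ is dense in $L^p(Q)$ and in $L^q(Q)$, this proves (a).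

(b) The first claim is clear from $\int h=1$. By \eqref{eq:coord},
\[
((h\otimes f)\cdot\Theta)(y,x)=\int_Nh(v)\,(S\Theta)(y-x^{-1}v,x)\,dv,\qquad (S\Theta)(y,\cdot)=f*\Theta(y,\cdot),
\]
where the last convolution is on $Q$. For each $v$ the function $(y,x)\mapsto(S\Theta)(y-x^{-1}v,x)$ has the same $L^p$-norm as $S\Theta$. So Minkowski's inequality and Fubini's theorem give $\|(h\otimes f)\cdot\Theta\|_p\le\|S\Theta\|_p\le\|f\|_{\mathrm{PF}_p(Q)}\|\Theta\|_p$.
\end{proof}

\begin{corollary}\label{cor:quotient}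
For $2\le p\le\infty$ and a unitary representation $\pi$ of $Q$ the following are equivalent:
\begin{enumerate}
\item[(1)] $\pi$ is $p$-bounded;
\item[(2)] $\pi\circ\mathsf q$ is $p$-bounded;
\item[(3)] $\|\pi(Tf)\|\le\|f\|_{C^*(\mathrm{PF}_p^*(G))}$ for all $f\in L^1(G)$.
\end{enumerate}
\end{corollary}

\begin{proof}
(2) and (3) are equivalent by \eqref{eq:pb}, since $(\pi\circ\mathsf q)(f)=\pi(Tf)$. If $p=\infty$, every unitary representation of $Q$ or $G$ is $p$-bounded, since $\|\cdot\|_{\mathrm{PF}_\infty^*}=\|\cdot\|_1$, and so (1) and (2) always hold. Let $p<\infty$. If (1) holds, then Lemma~\ref{lem:quotient}(a) for $p$ and for $q$ gives $\|\pi(Tf)\|\le\|Tf\|_{\mathrm{PF}_p^*(Q)}\le\|f\|_{\mathrm{PF}_p^*(G)}$, which is (2). If (2) holds, fix $h$ as in Lemma~\ref{lem:quotient}(b) and apply (2) to $h\otimes f$ with $f\in L^1(Q)$: by Lemma~\ref{lem:quotient}(b) for $p$ and for $q$, $\|\pi(f)\|\le\|h\otimes f\|_{\mathrm{PF}_p^*(G)}\le\|f\|_{\mathrm{PF}_p^*(Q)}$.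
\end{proof}

\section{A family of representations of $\mathrm{SL}_2(\mathbb R)$}

Let $Q=\mathrm{SL}_2(\mathbb R)$, $K=\mathrm{SO}(2)$, let $d$ be the distance on the hyperbolic plane (curvature $-1$), and put $r(g)=d(gi,i)$. The function $r$ is $K$-bi-invariant, $r(g^{-1})=r(g)$, and the singular values of $g$ are $e^{\pm r(g)/2}$. We normalize Haar measure so that
\[
\int_QF(r(g))\,dg=\int_0^\infty F(r)\,2\pi\sinh r\,dr .
\]
The kernel $d$ is conditionally of negative type \cite{FH} (see also \cite[\S2.11]{BHV}). Geometrically, $d(x,y)$ is a constant times the invariant measure of the set of geodesics separating $x$ and $y$, and so is a squared distance in an $L^2$-space. By Schoenberg's theorem the function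
\[
\psi_t(g)=e^{-t\,r(g)}\qquad(t>0)
\]
is positive definite. Let $\pi_t$ be its GNS representation and $\xi_t$ the cyclic unit vector.

\begin{proposition}\label{prop:family}
Let $t>0$ and $2\le p\le\infty$. Then $\pi_t$ is $p$-bounded if and only if $t\ge1/p$.
\end{proposition}

For the ``if'' part we use decay. For the ``only if'' part we test $\pi_t$ on indicator functions of large balls, and this requires an upper bound for their norm on $L^p(Q)$. The bound comes from Schur's test, with an explicit positive eigenfunction.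

For $z\in\mathbb R$ let $\Phi_z(s)=\int_K\|ske_1\|^{-2z}\,dk$, where $dk$ has total mass $1$ and $e_1$ is the first basis vector of $\mathbb R^2$.

\begin{lemma}\label{lem:schur}
Let $1<p<\infty$ and let $f=F\circ r\ge0$ be bounded and measurable with compact support. Then $\|f\|_{\mathrm{PF}_p^*}\le\int_Qf\,\Phi_{1/p}$.
\end{lemma}

\begin{proof}
\emph{Eigenfunctions.} Let $v_z(g)=\|ge_1\|^{-2z}$. This is a continuous function, so $f*v_z$ is defined. It is left $K$-invariant, and $v_z(gb)=a(b)^{-2z}v_z(g)$ for $b$ upper triangular with diagonal entries $a(b)>0$ and $a(b)^{-1}$. Since $f$ is left $K$-invariant, $f*v_z$ has the same two properties. By the Iwasawa decomposition every element of $Q$ is $kb$ with $k\in K$ and $b$ as above. Hence $f*v_z=c_zv_z$ with $c_z=(f*v_z)(e)=\int f(s)v_z(s^{-1})\,ds$. Using $f(s^{-1})=f(s)$ and then the right $K$-invariance of $f$, we get $c_z=\int f\,v_z=\int f\,\Phi_z$.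

\emph{Symmetry.} We claim $\Phi_{1-z}=\Phi_z$. Let $e_\alpha$ be the unit vector with angle $\alpha$, and for $s\in Q$ write $e_{\alpha'}=se_\alpha/\|se_\alpha\|$. Since $\det s=1$, we have $d\alpha'=\|se_\alpha\|^{-2}d\alpha$, and $\|se_\alpha\|=\|s^{-1}e_{\alpha'}\|^{-1}$. Therefore
\[
\Phi_{1-z}(s)=\frac1{2\pi}\int\|se_\alpha\|^{2z}\|se_\alpha\|^{-2}\,d\alpha=\frac1{2\pi}\int\|s^{-1}e_{\alpha'}\|^{-2z}\,d\alpha'=\Phi_z(s^{-1})=\Phi_z(s).
\]
The last equality holds because $\Phi_z$ is $K$-bi-invariant and $s^{-1}\in KsK$. Consequently $c_{1/p}=c_{1/q}=:C$.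

\emph{Schur's test.} Let $u(g)=\|ge_1\|^{-2/(pq)}$, so $u^q=v_{1/p}$ and $u^p=v_{1/q}$. Put $k(x,y)=f(xy^{-1})=f(yx^{-1})$. As $Q$ is unimodular, $(f*\xi)(x)=\int k(x,y)\xi(y)\,dy$, and the eigenvalue equations read
\[
\int k(x,y)\,u(y)^q\,dy=C\,u(x)^q,\qquad\int k(x,y)\,u(x)^p\,dx=C\,u(y)^p .
\]
Writing $\xi=u\cdot u^{-1}\xi$, H\"older's inequality and the first equation give
\[
|(f*\xi)(x)|^p\le C^{p/q}u(x)^p\int k(x,y)\,u(y)^{-p}|\xi(y)|^p\,dy .
\]
Integrating in $x$ and using the second equation, $\|f*\xi\|_p^p\le C^{p/q+1}\|\xi\|_p^p=C^p\|\xi\|_p^p$. So $\|f\|_{\mathrm{PF}_p}\le C=\int f\,\Phi_{1/p}$. Finally $f=f^*$, so $\|f\|_{\mathrm{PF}_q}=\|f\|_{\mathrm{PF}_p}$ by \eqref{eq:star}.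
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:family}]
For $p=\infty$ every unitary representation is $p$-bounded, and $t\ge0$ always holds. Let $p<\infty$.

\emph{``If''.} If $t>1/p$, then $\int\psi_t^p=\int_0^\infty e^{-tpr}\,2\pi\sinh r\,dr<\infty$. So $\pi_t$ is an $L^p$-representation by Lemma~\ref{lem:coeff}(i), hence $p$-bounded by Lemma~\ref{lem:decay}. If $t=1/p$, choose $t_n>t$ with $t_n\to t$ and apply Lemma~\ref{lem:limits} with $\varphi_n=\psi_{t_n}$ and $\omega=\|\cdot\|_{\mathrm{PF}_p^*}$.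

\emph{``Only if'', $2<p<\infty$.} Let $z=1/p<1/2$ and $r=r(s)$. Then
\[
\Phi_z(s)=\frac1{2\pi}\int_0^{2\pi}(e^r\cos^2\alpha+e^{-r}\sin^2\alpha)^{-z}\,d\alpha\le e^{-zr}\,\frac1{2\pi}\int_0^{2\pi}|\cos\alpha|^{-2z}\,d\alpha=C_z\,e^{-zr},
\]
and $C_z<\infty$ because $2z<1$. Let $\pi_t$ be $p$-bounded and let $f_R=1_{\{r\le R\}}$. By Lemma~\ref{lem:schur},
\[
\int f_R\,\psi_t=\langle\pi_t(f_R)\xi_t,\xi_t\rangle\le\|f_R\|_{\mathrm{PF}_p^*}\le C_{1/p}\int_0^Re^{-r/p}\,2\pi\sinh r\,dr\le C'e^{(1-1/p)R}.
\]
The left side is $\int_0^Re^{-tr}\,2\pi\sinh r\,dr$. For $R\ge1$, already the interval $[R-\tfrac12,R]$ contributes at least $c\,e^{(1-t)R}$ with some $c=c(t)>0$. Letting $R\to\infty$ we obtain $t\ge1/p$.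

\emph{``Only if'', $p=2$.} Here $C_{1/2}=\infty$, so we argue by approximation. If $\pi_t$ is $2$-bounded, then by \eqref{eq:two} it is $p'$-bounded for all $p'>2$. So $t\ge1/p'$ for all $p'\in(2,\infty)$, and $t\ge1/2$.
\end{proof}

\section{The group $\mathbb R^2\rtimes\mathrm{SL}_2(\mathbb R)$}

Let $N=\mathbb R^2$, $Q=\mathrm{SL}_2(\mathbb R)$ and $G=N\rtimes Q$. We now prove that the trivial character of $N$ is the only source of non-tempered representations. We write $g^{-T}=(g^{-1})^T$.

\begin{lemma}\label{lem:mackey}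
Every unitary representation $\sigma$ of $G$ without nonzero $N$-fixed vectors satisfies $\sigma\prec\lambda_G$.
\end{lemma}

\begin{proof}
Decomposing $\sigma$ into cyclic subrepresentations we may assume that it acts on a separable space, because $G$ is second countable. Let $E$ be the spectral measure of $\sigma|_N$ on $\widehat N\cong\mathbb R^2$, that is, $\sigma(v)=\int e^{i\langle y,v\rangle}\,dE(y)$. From $\sigma(g)\sigma(v)\sigma(g)^{-1}=\sigma(gv)$ we get $\sigma(g)E(A)\sigma(g)^{-1}=E(g^{-T}A)$ for $g\in Q$. The projection $E(\{0\})$ has as its range the $N$-fixed vectors, so $E(\{0\})=0$. Hence $(\sigma,E)$ is a system of imprimitivity on $O=\mathbb R^2\setminus\{0\}$, on which $G$ acts by $(v,g)y=g^{-T}y$. This action is transitive. The stabilizer of $e_1$ is $S=N\rtimes U$ with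
\[
U=\{g:\ g^Te_1=e_1\}=\Bigl\{\begin{pmatrix}1&0\\c&1\end{pmatrix}:\ c\in\mathbb R\Bigr\},
\]
and $G/S\cong O$ homeomorphically. By Mackey's imprimitivity theorem $\sigma\cong\mathrm{Ind}_S^G\tau$ for a unitary representation $\tau$ of $S$. The group $S$ is solvable, hence amenable, so $\tau\prec\lambda_S$ by the Hulanicki--Reiter theorem. Induction preserves weak containment (Fell; see \cite[Theorem F.3.5]{BHV}), so $\sigma\cong\mathrm{Ind}_S^G\tau\prec\mathrm{Ind}_S^G\lambda_S\cong\lambda_G$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]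
Let $2\le p<\infty$. By Lemma~\ref{lem:coeff}(ii) an $L^p$-representation of $G$ has no nonzero $N$-fixed vectors, so it is $\prec\lambda_G$ by Lemma~\ref{lem:mackey}. With Theorem~\ref{thm:general} this gives $\|\cdot\|_{C^*_{L^p}(G)}=\|\cdot\|_{C^*_r(G)}$.

Let $2<p\le\infty$ and choose $t>0$ with $1/p\le t<1/2$. By Proposition~\ref{prop:family} and Corollary~\ref{cor:quotient},
\[
\|\pi_t(Tf)\|\le\|f\|_{C^*(\mathrm{PF}_p^*(G))}\qquad(f\in L^1(G)).
\]
Suppose $\|\cdot\|_{C^*(\mathrm{PF}_p^*(G))}=\|\cdot\|_{C^*_r(G)}$. The latter norm is $\|\cdot\|_{C^*(\mathrm{PF}_2^*(G))}$, so Corollary~\ref{cor:quotient} with exponent $2$ shows that $\pi_t$ is $2$-bounded. Since $t<1/2$, this contradicts Proposition~\ref{prop:family}. The last statement of the theorem combines the two parts.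
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:formula}]
``$\ge$'': By Theorem~\ref{thm:general}, $\|\lambda_G(f)\|\le\|f\|_{C^*(\mathrm{PF}_p^*(G))}$. By Corollary~\ref{cor:quotient}, $\|\pi(Tf)\|\le\|f\|_{C^*(\mathrm{PF}_p^*(G))}$ for every $p$-bounded $\pi$ of $Q$; take the supremum over $\pi$ and use \eqref{eq:sup} for $Q$.

``$\le$'': Let $\sigma$ be a $p$-bounded representation of $G$ on $H$, and let $H^N$ be the space of $N$-fixed vectors. As $N$ is normal, $H=H^N\oplus(H^N)^\perp$ is a $G$-invariant decomposition. On $(H^N)^\perp$ the representation is $\prec\lambda_G$ by Lemma~\ref{lem:mackey}. On $H^N$ it has the form $\pi\circ\mathsf q$, and it is $p$-bounded, so $\pi$ is $p$-bounded by Corollary~\ref{cor:quotient} and $\|\pi(Tf)\|\le\|Tf\|_{C^*(\mathrm{PF}_p^*(Q))}$. Thus $\|\sigma(f)\|$ is at most the maximum in the theorem; take the supremum over $\sigma$ and use \eqref{eq:sup}.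

\emph{Distinctness.} Let $2\le p<p'\le\infty$ and choose $t>0$ with $1/p'\le t<1/p$. By Proposition~\ref{prop:family} and Corollary~\ref{cor:quotient}, $\|\pi_t(Tf)\|\le\|f\|_{C^*(\mathrm{PF}_{p'}^*(G))}$ for all $f\in L^1(G)$. If the norms for $p$ and $p'$ agreed, Corollary~\ref{cor:quotient} would make $\pi_t$ $p$-bounded, contradicting Proposition~\ref{prop:family}. The statement in parentheses is part of Theorem~\ref{thm:counter}.
\end{proof}

\section{The groups $\mathbb Z^2\rtimes\Gamma$}\label{sec:discrete}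

Let $\Gamma\le\mathrm{SL}_2(\mathbb Z)$, $N=\mathbb Z^2$, $G=N\rtimes\Gamma$. The analogue of Lemma~\ref{lem:mackey} fails if $\Gamma$ is not amenable. For $m\ge2$ let $G$ act on the finite set $(\mathbb Z/m)^2$ by affine maps, and let $\sigma$ be the permutation representation on the functions of sum $0$. Since $N$ acts transitively, $\sigma$ has no nonzero $N$-fixed vectors. But $\sigma\not\prec\lambda_G$: for finite-dimensional $\sigma$ the representation $\sigma\otimes\overline\sigma$ contains the trivial one, and $\sigma\prec\lambda_G$ would imply that the trivial representation is $\prec\lambda_G\otimes\overline\sigma$, a multiple of $\lambda_G$, so that $G$ and its quotient $\Gamma$ would be amenable. In terms of the dual action, the orbits of torsion points of $\mathbb T^2\setminus\{0\}$ are finite and their stabilizers are large.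

What we need is weaker: representations without $N$-fixed vectors must not weakly contain a pulled-back representation $\pi\circ\mathsf q$ with $\pi\not\prec\lambda_\Gamma$. The spectrum of $\pi\circ\mathsf q$ on $N$ is the point $0\in\mathbb T^2$. So only the part of $\mathbb T^2$ infinitesimally near $0$ matters, and there the torus, with the point $0$ removed, looks like $\mathbb R^2\setminus\{0\}$ with its linear action. Remembering only directions, one arrives at the projective line, on which $\Gamma$ acts amenably.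

\begin{proposition}\label{prop:isolation}
Let $\sigma$ be a unitary representation of $G=\mathbb Z^2\rtimes\Gamma$ without nonzero $N$-fixed vectors, and let $\pi$ be a unitary representation of $\Gamma$ with $\pi\circ\mathsf q\prec\sigma$. Then $\pi\prec\lambda_\Gamma$.
\end{proposition}

\begin{remark}
For $\pi$ trivial and $\Gamma$ non-amenable the proposition says that a representation of $G$ that weakly contains the trivial representation has nonzero $N$-fixed vectors. This is relative property (T) for $(\mathbb Z^2\rtimes\Gamma,\mathbb Z^2)$.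
\end{remark}

The proof occupies the next two subsections. First we show that a representation of $\Gamma$ which is part of a covariant pair with $C(\mathbb P^1)$ is $\prec\lambda_\Gamma$ (Lemma~\ref{lem:covariant}). Then we produce such a pair from $\sigma$ and $\pi$. Let $L=\mathrm{SL}_2(\mathbb R)$ act on $\mathbb P^1=\mathbb P^1(\mathbb R)$ by $g[y]=[g^{-T}y]$.

\subsection{Amenability of the action on the projective line}

For a function $\eta$ on $\Gamma$ we write $(g\eta)(\gamma)=\eta(g^{-1}\gamma)$, and for a measure $\mu$ on $L$ we write $g\mu$ for its image under left multiplication by $g$.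

\begin{lemma}\label{lem:amenable}
There are maps $\eta_n$, $n\ge1$, from $\mathbb P^1$ to the probability vectors in $\ell^1(\Gamma)$ such that $z\mapsto\eta_n(z)(\gamma)$ is continuous for all $n$ and all $\gamma\in\Gamma$, and
\[
\sup_{z\in\mathbb P^1}\|g\eta_n(z)-\eta_n(gz)\|_1\to0\quad(n\to\infty)\qquad\text{for every }g\in\Gamma.
\]
\end{lemma}

\begin{proof}
We first construct almost equivariant measures on $L$, and then push them to $\Gamma$.

\emph{Measures on $L$.} The stabilizer $P$ of $z_0=[e_1]$ consists of the $g$ with $g^Te_1\in\mathbb Re_1$, that is, of the lower triangular matrices. It is solvable, hence amenable. So by Reiter's condition there are probability densities $\nu_n\in L^1(P)$ such that $\|p\nu_n-\nu_n\|_1\to0$ uniformly for $p$ in compact subsets of $P$; here we identify a density with the measure on $P\subseteq L$ that it defines with respect to left Haar measure of $P$. The group $K=\mathrm{SO}(2)$ acts transitively on $\mathbb P^1$ and $K\cap P=\{\pm1\}$. Since $-1$ is central, we may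 replace $\nu_n$ by $\frac12(\nu_n+(-1)\nu_n)$ and so assume $(-1)\nu_n=\nu_n$. For $z=kz_0$ with $k\in K$ let $\mu_n(z)=k\nu_n$, a probability measure on $L$. This is well defined, because $k$ is unique up to sign. For $g\in L$ write $gk=k'p$ with $k'\in K$, $p\in P$. Then $gz=k'z_0$, so
\[
\|g\mu_n(z)-\mu_n(gz)\|=\|k'p\nu_n-k'\nu_n\|=\|p\nu_n-\nu_n\|_1 ,
\]
and $p$ lies in the compact set $KgK\cap P$. So this tends to $0$ uniformly in $z$.

\emph{A partition of unity on $L$.} We claim that there is a continuous function $\beta:L\to[0,1]$ with $\sum_{\gamma\in\Gamma}\beta(\gamma^{-1}x)=1$ for all $x\in L$. With $r(x)=d(xi,i)$ as before, put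
\[
H(x)=\sum_{\gamma\in\Gamma}e^{-2r(\gamma^{-1}x)},\qquad\beta(x)=\frac{e^{-2r(x)}}{H(x)} .
\]
To see that the sum converges, note that $r(xy)\le r(x)+r(y)$, and choose an open neighborhood $V$ of $e$ in $L$ with $V\subseteq\{r\le1\}$ and $VV^{-1}\cap\Gamma=\{e\}$; this exists because $\Gamma$ is discrete. The sets $\gamma V$ are disjoint, and $\gamma V\subseteq\{r\le R+1\}$ if $r(\gamma)\le R$. So the number of $\gamma\in\Gamma$ with $r(\gamma)\le R$ is at most $2\pi\cosh(R+1)/|V|\le C\,e^R$, where $|V|$ is the Haar measure of $V$, and $\sum_\gamma e^{-2r(\gamma)}<\infty$. Since $r(\gamma^{-1}x)\ge r(\gamma)-r(x)$, the series for $H$ converges uniformly on compact sets, so $H$ is continuous and positive. As $H(\gamma^{-1}x)=H(x)$, the claim follows.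

\emph{Measures on $\Gamma$.} For a finite signed measure $\mu$ on $L$ let $(B\mu)(\gamma)=\int_L\beta(\gamma^{-1}x)\,d\mu(x)$. Then $\|B\mu\|_1\le\int\sum_\gamma\beta(\gamma^{-1}x)\,d|\mu|(x)=\|\mu\|$, $B$ maps probability measures to probability vectors, and $B(g\mu)=gB\mu$ for $g\in\Gamma$. Put $\eta_n(z)=B\mu_n(z)$. The required limit follows from the one for $\mu_n$. For $z=kz_0$ we have $\eta_n(z)(\gamma)=\int_P\beta(\gamma^{-1}kx)\nu_n(x)\,dx$, which is continuous in $k$ by dominated convergence, hence continuous in $z$, because $K\to\mathbb P^1$, $k\mapsto kz_0$, is a quotient map.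
\end{proof}

\begin{lemma}\label{lem:covariant}
Let $W$ be a unitary representation of $\Gamma$ on a Hilbert space $K_1$, and let $m$ be a unital $*$-representation of $C(\mathbb P^1)$ on $K_1$ with
\begin{equation}\label{eq:cov}
W(g)\,m(c)\,W(g)^{-1}=m(c\circ g^{-1})\qquad(g\in\Gamma,\ c\in C(\mathbb P^1)).
\end{equation}
Then $W\prec\lambda_\Gamma$.
\end{lemma}

\begin{proof}
On $\ell^2(\Gamma,K_1)$ let $V(g)F(\gamma)=W(g)F(g^{-1}\gamma)$. Then $V\cong\lambda_\Gamma\otimes W$ is a multiple of $\lambda_\Gamma$ by Fell's absorption principle. We use $\eta_n$ to embed $K_1$ almost equivariantly into $\ell^2(\Gamma,K_1)$. Let $\kappa\in K_1$. With $\eta_n$ from Lemma~\ref{lem:amenable} put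
\[
\kappa_n(\gamma)=m\bigl(\eta_n(\cdot)(\gamma)^{1/2}\bigr)\kappa .
\]
By Dini's theorem the series $\sum_\gamma\eta_n(z)(\gamma)=1$ converges uniformly in $z$, so $\sum_\gamma\|\kappa_n(\gamma)\|^2=\langle m(1)\kappa,\kappa\rangle=\|\kappa\|^2$ and $\kappa_n\in\ell^2(\Gamma,K_1)$. By \eqref{eq:cov},
\[
\langle V(g)\kappa_n,\kappa_n\rangle=\sum_\gamma\Bigl\langle m\bigl(\eta_n(g^{-1}\,\cdot\,)(g^{-1}\gamma)^{1/2}\bigr)W(g)\kappa,\ m\bigl(\eta_n(\cdot)(\gamma)^{1/2}\bigr)\kappa\Bigr\rangle=\langle m(k_n)W(g)\kappa,\kappa\rangle,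
\]
\[
k_n(z)=\sum_\gamma\bigl[(g\eta_n(g^{-1}z))(\gamma)\,\eta_n(z)(\gamma)\bigr]^{1/2},
\]
where the last series converges uniformly by the Cauchy--Schwarz inequality, applied to its tails. For probability vectors $a,b$ we have $1-\sum\sqrt{ab}=\frac12\sum(\sqrt a-\sqrt b)^2$ and $(\sqrt a-\sqrt b)^2\le|a-b|$, so
\[
0\le1-k_n(z)\le\tfrac12\|g\eta_n(g^{-1}z)-\eta_n(z)\|_1 ,
\]
which tends to $0$ uniformly in $z$ by Lemma~\ref{lem:amenable}. Hence $\langle V(g)\kappa_n,\kappa_n\rangle\to\langle W(g)\kappa,\kappa\rangle$ for all $g\in\Gamma$. The GNS representations of the functions on the left are subrepresentations of $V$, hence $\prec\lambda_\Gamma$. So Lemma~\ref{lem:limits} with $\omega=\|\lambda_\Gamma(\cdot)\|$ gives $\|W(f)\kappa\|\le\|\lambda_\Gamma(f)\|\,\|\kappa\|$ for $f\in\ell^1(\Gamma)$, and $\kappa$ was arbitrary.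
\end{proof}

\subsection{Blowing up the torus at the trivial character}

\begin{proof}[Proof of Proposition~\ref{prop:isolation}]
Let $\sigma$ act on $H$ and let $\zeta$ be a unit vector of $\pi$. We shall realize $\langle\pi(\cdot)\zeta,\zeta\rangle$ as a coefficient of a representation $W$ as in Lemma~\ref{lem:covariant}.

\emph{From weak containment to fixed vectors.} Since $\|\pi(Ta)\|\le\|\sigma(a)\|$ for $a\in\ell^1(G)$, the functional $\sigma(a)\mapsto\langle\pi(Ta)\zeta,\zeta\rangle$ on $\sigma(\ell^1(G))$ is well defined, unital and contractive. By the Hahn--Banach theorem it extends to a functional of norm $1$ on $B(H)$ with value $1$ at the identity, that is, to a state. Let $(\Pi,H',\zeta')$ be its GNS triple. Then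
\begin{equation}\label{eq:state}
\langle\Pi(\sigma(s))\zeta',\zeta'\rangle=\langle\pi(\mathsf q(s))\zeta,\zeta\rangle\qquad(s\in G).
\end{equation}
For $s\in N$ the right side is $1$, so $\Pi(\sigma(s))\zeta'=\zeta'$. As $N$ is normal, all the vectors $\Pi(\sigma(g))\zeta'$, $g\in G$, are $\Pi(\sigma(N))$-fixed. We have gained $N$-fixed vectors, but in $H'$ and not in $H$. We now use that there are none in $H$.

\emph{Localization at $0$.} Write $\sigma(v)=\int e^{2\pi i\langle y,v\rangle}\,dE(y)$ with a spectral measure $E$ on $\mathbb T^2=\mathbb R^2/\mathbb Z^2$, and $E(k)=\int k\,dE$ for bounded Borel functions $k$. As in the proof of Lemma~\ref{lem:mackey}, $E(\{0\})=0$ and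
\[
\sigma(g)E(k)\sigma(g)^{-1}=E(k\circ g^{-1})\qquad(g\in\Gamma),\qquad g\cdot y=g^{-T}y .
\]
Let $e_1,e_2$ be the standard basis of $\mathbb Z^2$. The function $\ell(y)=\sum_{j=1,2}|1-e^{2\pi iy_j}|^2$ on $\mathbb T^2$ is continuous and vanishes only at $0$, and $E(\ell)=\sum_j(1-\sigma(e_j))^*(1-\sigma(e_j))$. We claim:
\begin{equation}\label{eq:vanish}
\begin{minipage}{0.82\textwidth}
if a bounded Borel function $k$ on $\mathbb T^2$ vanishes on a punctured neighborhood of $0$, then $\Pi(E(k))\kappa=0$ for every $\Pi(\sigma(N))$-fixed vector $\kappa\in H'$.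
\end{minipage}
\end{equation}
Indeed, there is a constant $C$ with $|k|^2\le C\ell$ outside the $E$-null set $\{0\}$, so $E(|k|^2)\le C\,E(\ell)$ and
\[
\|\Pi(E(k))\kappa\|^2=\langle\Pi(E(|k|^2))\kappa,\kappa\rangle\le C\sum_{j}\|(1-\Pi(\sigma(e_j)))\kappa\|^2=0 .
\]
It is here that $E(\{0\})=0$, the hypothesis on $\sigma$, is used: the value $k(0)$ is irrelevant.

\emph{Directions.} For $c\in C(\mathbb P^1)$ define a bounded Borel function $\tilde c$ on $\mathbb T^2$ as follows. If $y\ne0$ has a representative $\tilde y\in\mathbb R^2$ with $|\tilde y|<1/2$ (it is then unique), put $\tilde c(y)=c([\tilde y])$; otherwise put $\tilde c(y)=0$. Then $M(c)=E(\tilde c)$ is a $*$-homomorphism $C(\mathbb P^1)\to B(H)$. Let $g\in\Gamma$. If $0<|\tilde y|<1/(2\|g^T\|)$ (which is at most $1/2$, as $\det g=1$), then $g^{-1}\cdot y=g^Ty$ has the representative $g^T\tilde y$ of norm $<1/2$, so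
\[
\tilde c(g^{-1}\cdot y)=c([g^T\tilde y])=c(g^{-1}[\tilde y])=\widetilde{c\circ g^{-1}}(y).
\]
Hence
\begin{equation}\label{eq:almostcov}
\sigma(g)M(c)=\bigl(M(c\circ g^{-1})+E(k)\bigr)\sigma(g)
\end{equation}
with a function $k$, depending on $g$ and $c$, as in \eqref{eq:vanish}. Also $1-M(1)=E(k')$ with $k'=1-\tilde 1$ as in \eqref{eq:vanish}. So $M$ is unital and covariant up to errors that $\Pi$ annihilates on $N$-fixed vectors.

\emph{The covariant pair.} Let $K_1\subseteq H'$ be the closed linear span of the vectors $\Pi(M(c)\sigma(g))\zeta'$ with $c\in C(\mathbb P^1)$, $g\in\Gamma$.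
\begin{itemize}
\item All vectors in $K_1$ are $\Pi(\sigma(N))$-fixed, since $M(c)$ commutes with $\sigma(N)$ and the vectors $\Pi(\sigma(g))\zeta'$ are fixed.
\item $K_1$ is invariant under $\Pi(M(c))$, because $M$ is multiplicative. It is invariant under $\Pi(\sigma(h))$, $h\in\Gamma$: by \eqref{eq:almostcov}, $\sigma(h)M(c)\sigma(g)=(M(c\circ h^{-1})+E(k))\sigma(hg)$, and $\Pi(E(k))\Pi(\sigma(hg))\zeta'=0$ by \eqref{eq:vanish}.
\item By \eqref{eq:vanish} for $k'$, $\Pi(M(1))$ is the identity on $K_1$, and $\Pi(M(1))\zeta'=\zeta'$, so $\zeta'\in K_1$.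
\end{itemize}
Put $W(g)=\Pi(\sigma(g))|_{K_1}$ for $g\in\Gamma$ and $m(c)=\Pi(M(c))|_{K_1}$. Then $W$ is a unitary representation of $\Gamma$ and $m$ is a unital $*$-representation of $C(\mathbb P^1)$. For $\kappa\in K_1$ the vector $\Pi(\sigma(g))\kappa\in K_1$ is $\Pi(\sigma(N))$-fixed, so the error term in \eqref{eq:almostcov} vanishes on it, by \eqref{eq:vanish}, and \eqref{eq:cov} holds.

By Lemma~\ref{lem:covariant}, $W\prec\lambda_\Gamma$. By \eqref{eq:state}, $\langle\pi(g)\zeta,\zeta\rangle=\langle W(g)\zeta',\zeta'\rangle$ for $g\in\Gamma$, so for $f\in\ell^1(\Gamma)$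
\[
\|\pi(f)\zeta\|=\|W(f)\zeta'\|\le\|\lambda_\Gamma(f)\| .
\]
As $\zeta$ was an arbitrary unit vector, $\pi\prec\lambda_\Gamma$.
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:discrete}]
If $\Gamma$ is amenable, so is $G=\mathbb Z^2\rtimes\Gamma$, and the two algebras coincide by Theorem~\ref{thm:general}.

Let $\Gamma$ be non-amenable. Sanov's free subgroup has finite index in $\mathrm{SL}_2(\mathbb Z)$. Its intersection with $\Gamma$ is free, and it has finite index in $\Gamma$, so it is not amenable. Hence $\Gamma$ contains a free group of rank $2$, and Lemma~\ref{lem:free} provides a $p$-bounded representation $\pi$ of $\Gamma$ with $\pi\not\prec\lambda_\Gamma$. By Corollary~\ref{cor:quotient},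
\[
\|(\pi\circ\mathsf q)(f)\|\le\|f\|_{C^*(\mathrm{PF}_p^*(G))}\qquad(f\in\ell^1(G)).
\]
Suppose that $\|\cdot\|_{C^*(\mathrm{PF}_p^*(G))}=\|\cdot\|_{C^*_{\ell^p}(G)}$. For each $f\in\ell^1(G)$ choose a sequence of $\ell^p$-representations whose norms at $f$ have supremum $\|f\|_{C^*_{\ell^p}(G)}$, and let $\sigma$ be the direct sum of all the representations chosen. Then $\|\sigma(f)\|=\|f\|_{C^*_{\ell^p}(G)}$ for all $f$, so $\pi\circ\mathsf q\prec\sigma$. Since $p<\infty$ and $N=\mathbb Z^2$ is infinite, no summand of $\sigma$ has a nonzero $N$-fixed vector, by Lemma~\ref{lem:coeff}(ii), and hence neither has $\sigma$. Proposition~\ref{prop:isolation} gives $\pi\prec\lambda_\Gamma$, a contradiction.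
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHV} Bekka, de la Harpe, Valette, \emph{Kazhdan's Property (T)}.

\bibitem{FH} Faraut, Harzallah, Ann. Inst. Fourier 24 (1974).

\bibitem{Haagerup} Haagerup, Invent. Math. 50 (1979).

\bibitem{LSW} Hun Hee Lee, Ebrahim Samei, Matthew Wiersma, \emph{New tensor products of C*-algebras and characterization of type I C*-algebras as rigidly symmetric C*-algebras}, arXiv:2301.07235 (2023).

\end{thebibliography}

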